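\title{Lightface $\Sigma^1_3$-uniformization without $\Sigma^1_4$-uniformization}

\begin{abstract}
We show that if $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}$ together with ``lightface $\Sigma^1_3$-uniformization holds'' and ``lightface $\Sigma^1_4$-uniformization fails''. No large cardinals are used. The model is a Cohen extension $N$ of a ccc extension $M$ of $L$. An enumeration of the reals of $M$ in order type $\omega_1$ is coded by branches through Suslin trees of $L$, and the coding remains $\Sigma^1_3$ after Cohen reals are added. In $N$, a witness to a $\Sigma^1_3$ statement about a real $x$ can be computed from $x$ and a real of $M$, and the enumeration selects one such witness; on the other hand $\mathbb R\setminus M$ is a nonempty $\Pi^1_3$ set without ordinal-definable elements. Depending on the number of Cohen reals added, boldface $\boldsymbol{\Sigma}^1_k$-uniformization holds for all $k\ge 3$ or fails for all $k\ge 4$.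
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{real} is an element of $\mathbb R=\omega^\omega$. A relation on reals is $\Sigma^1_1$ if it has the form $\exists z\,A(\vec x,z)$ with $A$ arithmetical; it is $\Pi^1_n$ if its complement is $\Sigma^1_n$, and $\Sigma^1_{n+1}$ if it has the form $\exists z\,S(\vec x,z)$ with $S\in\Pi^1_n$. These are the \emph{lightface} projective pointclasses. Allowing a real parameter $a$ gives $\Sigma^1_n(a)$, and the \emph{boldface} pointclass $\boldsymbol{\Sigma}^1_n$ is the union of the $\Sigma^1_n(a)$ over all reals $a$.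

A function $f$ \emph{uniformizes} a relation $R\subseteq\mathbb R\times\mathbb R$ if $f\subseteq R$ and $\operatorname{dom}(f)=\operatorname{dom}(R):=\{x:\exists y\,R(x,y)\}$. Thus $f$ chooses a point from each nonempty section $R_x=\{y:R(x,y)\}$. For a pointclass $\Gamma$, \emph{$\Gamma$-uniformization holds} if every relation in $\Gamma$ is uniformized by a function whose graph is in $\Gamma$. The axiom of choice provides a uniformizing function for every $R$; the uniformization property says that the choice can be made at no cost in definability. The lightface property asks for more than the boldface one. For reals $u,x$ let $u\oplus x$ be the real with $(u\oplus x)(2n)=u(n)$ and $(u\oplus x)(2n+1)=x(n)$, and let $0$ also denote the constant zero real.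

\begin{lemma}\label{lem:light}
Let $n\ge1$ and suppose that lightface $\Sigma^1_n$-uniformization holds.
\begin{enumerate}
\item[(i)] Boldface $\boldsymbol{\Sigma}^1_n$-uniformization holds.
\item[(ii)] Every nonempty $\Sigma^1_n$ set of reals has an element that is definable without parameters.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A $\Sigma^1_n(a)$ relation has the form $R(x,y)\Leftrightarrow R'(a\oplus x,y)$ with $R'\in\Sigma^1_n$. If $f'\in\Sigma^1_n$ uniformizes $R'$, then $x\mapsto f'(a\oplus x)$ is $\Sigma^1_n(a)$ and uniformizes $R$.

(ii) If $B\ne\emptyset$ is $\Sigma^1_n$ and $f\in\Sigma^1_n$ uniformizes $\mathbb R\times B$, then $f(0)\in B$ is the unique $y$ with $(0,y)\in f$.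
\end{proof}

For the boldface property the relation $\mathbb R\times B$ is no test at all, since any element of $B$ can serve as a parameter and defines a constant uniformizing function.

We recall the background from \cite{Hoffelner}. $\mathsf{ZFC}$ proves $\boldsymbol{\Sigma}^1_2$-uniformization, so the first interesting level is the third. A $\Delta^1_n$ good wellorder of the reals implies $\boldsymbol{\Sigma}^1_k$-uniformization for all $k\ge n$: one chooses the least witness, and goodness means that a quantifier over the predecessors of a real is cheap, whatever the complexity of the relation. This mechanism therefore cannot separate the third level from the fourth. Two models that do separate them are available. From $Con(\mathsf{ZFC})$ alone there is a model in which boldface $\boldsymbol{\Sigma}^1_3$-uniformization holds and lightface $\Sigma^1_4$-uniformization fails. Using inner models with large cardinals, namely a generic extension of the minimal model closed under sharps, one obtains a model in which lightface $\Sigma^1_3$-uniformization holds and $\Sigma^1_4$-uniformization fails. The following question is posed in \cite{Hoffelner}.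

\medskip
\noindent\textbf{Question.} \emph{Assuming just $Con(\mathsf{ZFC})$, can one produce a model of $\mathsf{ZFC}$ in which lightface $\Sigma^1_3$-uniformization holds and lightface $\Sigma^1_4$-uniformization fails?}
\medskip

There is a reason to suspect that the answer is no. At the second level, witnesses to a $\Sigma^1_2$ statement about $x$ can be found in the canonically wellordered model $L[x]$, by Shoenfield absoluteness. At the third level $L[x]$ may contain no witness (Section~\ref{sec:warmup}), and one might expect that a larger canonical model, with large cardinals, has to take its place. We show that a forcing extension of $L$ can take this place, provided that the universe differs from it only by Cohen reals.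

Let $Fn(I,\omega)$ be the set of finite partial functions from $I$ to $\omega$, ordered by reverse inclusion. Let $\mathbb C=Fn(\omega,\omega)$ be Cohen forcing, and $\mathbb C_J=Fn(J\times\omega,\omega)$ for a set $J$.

\begin{theorem}\label{thm:main}
Assume $V=L$. There is a ccc poset $\mathbb P$ such that if $G$ is $\mathbb P$-generic over $L$, $M=L[G]$, $\kappa\ge1$ is any cardinal of $L$, and $N=M[H]$ with $H$ $\mathbb C_\kappa$-generic over $M$, then in $N$:
\begin{enumerate}
\item[(a)] lightface $\Sigma^1_3$-uniformization holds;
\item[(b)] $\mathbb R\setminus M$ is a nonempty lightface $\Pi^1_3$ set with no ordinal-definable element. Hence lightface $\Sigma^1_k$-uniformization fails for every $k\ge4$.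
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
$Con(\mathsf{ZFC})$ implies the consistency of $\mathsf{ZFC}$ $+$ ``lightface $\Sigma^1_3$-uni\-form\-i\-za\-tion holds'' $+$ ``lightface $\Sigma^1_4$-uniformization fails''.
\end{corollary}

\begin{proof}
By G\"odel, $Con(\mathsf{ZFC})$ implies $Con(\mathsf{ZFC}+V=L)$. By Theorem~\ref{thm:main} with $\kappa=1$, the theory $\mathsf{ZFC}+V=L$ proves that $\mathbb P*\mathbb C_1$ forces the two statements, and the standard metamathematics of forcing turns this into a relative consistency proof.
\end{proof}

The number $\kappa$ of Cohen reals plays no role in Theorem~\ref{thm:main}, but it decides the boldface properties above the third level. The next theorem is not needed for the Question.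

\begin{theorem}\label{thm:bold}
In the situation of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(c)] If $\kappa\le\omega$, then in $N$ boldface $\boldsymbol{\Sigma}^1_k$-uniformization holds for all $k\ge3$, although lightface $\Sigma^1_k$-uniformization fails for all $k\ge4$.
\item[(d)] If $\kappa\ge\omega_1$, then in $N$ there is a lightface $\Pi^1_3$ relation $U$ with all sections $U_x$ nonempty that has no uniformizing function definable from reals and ordinals. So lightface (hence boldface) $\Sigma^1_3$-uniformization holds, while even boldface $\boldsymbol{\Sigma}^1_k$-uniformization fails for every $k\ge4$.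
\end{enumerate}
\end{theorem}

\section{Standard facts}\label{sec:facts}

Fix a recursive bijection $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$. The \emph{halves} of a real $v$ are the reals $(v)_0,(v)_1$ with $v=(v)_0\oplus(v)_1$. Subsets of $\omega$ are identified with their characteristic functions. $WO$ is the $\Pi^1_1$ set of reals $w$ such that $\{(i,j):w(\langle i,j\rangle)=1\}$ is a reflexive wellorder of its field, and $|w|$ is the order type of this wellorder.

\subsection*{Counting quantifiers in $HC$}
It is easier to compute complexity over the structure $(HC,\in)$ of hereditarily countable sets, where countable ordinals and countable sequences are elements. A formula of set theory is $\Delta_0=\Sigma_0=\Pi_0$ if all its quantifiers are bounded, $\Sigma_{m+1}$ if it has the form $\exists y\,\psi$ with $\psi\in\Pi_m$, and dually for $\Pi_{m+1}$. A relation is $\Sigma_m(HC)$ if it is defined over $HC$ by a $\Sigma_m$ formula without parameters, and $\Delta_m(HC)$ if it is both $\Sigma_m(HC)$ and $\Pi_m(HC)$. The ordinals of $HC$ are the countable ordinals, so ``$\alpha<\omega_1$'' is the $\Delta_0$ statement ``$\alpha$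 is an ordinal''. Let $\mathsf{ZF}^-$ be $\mathsf{ZF}$ without the power set axiom and with the collection scheme. Since $HC\models\mathsf{ZF}^-$, for $m\ge1$ the classes $\Sigma_m(HC)$ and $\Pi_m(HC)$ are closed under bounded quantifiers. A function $g$ with $\Sigma_1$ graph and $\Delta_1$ domain has $\Delta_1$ graph, because on the domain $y\ne g(x)$ means $\exists y'(y'\ne y\wedge y'=g(x))$. The same remarks apply to $L_{\omega_1}=HC^L$.

\begin{lemma}\label{lem:HC}
For $m\ge1$, a relation on reals is $\Sigma^1_{m+1}$ if and only if it is $\Sigma_m(HC)$. The same holds with a real parameter on both sides, and with $\Pi$ in place of $\Sigma$. Every $\Pi^1_1$ relation is $\Delta_1(HC)$.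
\end{lemma}

\begin{proof}
A $\Pi^1_1$ statement about $x$ says that a tree on $\omega$, uniformly recursive in $x$, has no infinite branch (a $\Pi_1$ statement), equivalently that it has a rank function into the ordinals (a $\Sigma_1$ statement). A $\Sigma^1_{m+1}$ relation is obtained from a $\Pi^1_1$ or $\Sigma^1_1$ relation by $m$ alternating real quantifiers, the outermost existential, and these are $HC$-quantifiers restricted to the $\Delta_1$ set $\omega^\omega$.

Conversely, call $(E,k)$ a \emph{code} if $E$ is a well-founded extensional relation on $\omega$ and $k\in\omega$; it codes the image of $k$ under the transitive collapse of $E$. The set of codes is $\Pi^1_1$, every element of $HC$ has a code, and a code for a real $x$ can be computed from $x$. A $\Sigma_1$ formula $\varphi$ holds in $HC$ of the sets coded by $(E_1,k_1),\dots,(E_l,k_l)$ if and only if some countable transitive set contains them and satisfies $\varphi$, that is, if and only if there are a well-founded extensional $E$, numbers $k_i'$, and isomorphisms between the part of $E_i$ at and below $k_i$ and the part of $E$ at and below $k'_i$, such that $(\omega,E)\models\varphi[k'_1,\dots,k'_l]$.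 This is $\Sigma^1_2$. Each further $HC$-quantifier becomes a real quantifier restricted to the $\Pi^1_1$ set of codes.
\end{proof}

\subsection*{Absoluteness and constructibility}
\emph{Shoenfield absoluteness}: if $W\subseteq W'$ are transitive models of $\mathsf{ZFC}$ with the same ordinals, then $\Sigma^1_2$ and $\Pi^1_2$ statements with real parameters in $W$ have the same truth value in $W$ and in $W'$.

For a real $u$, the model $L[u]=\bigcup_\delta L_\delta[u]$ is the least inner model containing $u$, and $<_{L[u]}$ is its canonical wellorder. The map $(\delta,u)\mapsto L_\delta[u]$ on $\omega_1\times\mathbb R$ is $\Delta_1(HC)$. For limit $\delta>\omega$ the set $L_\delta[u]$ is an initial segment of $<_{L[u]}$, and the restriction of $<_{L[u]}$ to it is defined over $L_\delta[u]$ by a fixed formula. All reals of $L[u]$ lie in $L_{\omega_1}[u]$. By condensation, the transitive collapse of an elementary submodel of $L_\theta$, $\theta$ a limit ordinal, is some $L_{\bar\gamma}$.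

\subsection*{Chain conditions}
A poset is \emph{ccc} if its antichains are countable, \emph{Knaster} if every uncountable set of conditions has an uncountable subset of pairwise compatible conditions, and \emph{$\sigma$-centered} if it is a countable union of sets in which any finitely many conditions have a common extension. $\mathbb C$ is countable, hence $\sigma$-centered, and $\mathbb C_J$ is Knaster by the $\Delta$-system lemma. We use:
\begin{enumerate}
\item[(F1)] The product of a ccc poset with a $\sigma$-centered or Knaster poset is ccc.
\item[(F2)] A finite support (FS) product is ccc if all its finite subproducts are.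
\item[(F3)] $P\times Q$ is ccc if and only if $P$ is ccc and $\Vdash_P$ ``$\check Q$ is ccc''.
\item[(F4)] If $P$ is ccc and $\Vdash_P$ ``$\dot Q$ is ccc'', then $P*\dot Q$ is ccc.
\item[(F5)] (Product lemma.) $g\times h$ is $P\times Q$-generic over $W$ if and only if $g$ is $P$-generic over $W$ and $h$ is $Q$-generic over $W[g]$; the condition is symmetric in the two factors.
\end{enumerate}

\subsection*{Names for reals and Cohen extensions}
A \emph{nice $P$-name for a real} is given by maximal antichains $A_n\subseteq P$ and functions $g_n:A_n\to\omega$; it names the real whose value at $n$ is $g_n(q)$ for the unique $q\in A_n$ in the generic filter. Every real $\tau^G$ of a generic extension is the value of a nice name, and the antichains can be taken inside any given dense set: if $p\in G$ forces $\tau\in\omega^\omega$, let $A_n$ consist of conditions that are incompatible with $p$ or extend $p$ and decide $\tau(n)$. A real $c$ is \emph{Cohen over $W$} if $\{q\in\mathbb C:q\subseteq c\}$ is $\mathbb C$-generic over $W$; then $\sigma^c$ denotes the value of the name $\sigma$ under this filter. For $I\subseteq J$ write $H\restriction I=H\cap\mathbb C_I$.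

\begin{lemma}\label{lem:cohen}
Let $W$ be a transitive model of $\mathsf{ZFC}$, $J\in W$, and let $H$ be $\mathbb C_J$-generic over $W$.
\begin{enumerate}
\item[(i)] If $J\neq\emptyset$, then any finitely many reals of $W[H]$ lie in $W[H\restriction I]$ for some nonempty $I\subseteq J$ that is countable in $W$. For such $I$ there is a real $c$ Cohen over $W$ with $W[H\restriction I]=W[c]$, and $H\restriction(J\setminus I)$ is $\mathbb C_{J\setminus I}$-generic over $W[c]$.
\item[(ii)] If $c$ is Cohen over $W$ and $y_1,\dots,y_l$ are reals of $W[c]$, then there are a real $b\in W$ and nice $\mathbb C$-names $\sigma_1,\dots,\sigma_l\in L[b]$ with $y_i=\sigma_i^c$. In particular $y_i\in L[b\oplus c]$.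
\item[(iii)] Every real that is definable in $W[H]$ from parameters in $W$ belongs to $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Nice names for the reals involve countably many conditions, since $\mathbb C_J$ is ccc; let $I$ contain the first coordinates of all pairs in their domains and at least one element of $J$. A bijection of $I\times\omega$ with $\omega$ in $W$ gives $\mathbb C_I\cong\mathbb C$, and $\mathbb C_J\cong\mathbb C_I\times\mathbb C_{J\setminus I}$, so (F5) applies.

(ii) Finitely many nice $\mathbb C$-names in $W$ are sequences of sets of hereditarily finite objects, so they are coded by one real $b\in W$. Being a maximal antichain of the countable poset $\mathbb C$ is arithmetical, so they are nice names in $L[b]$.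

(iii) For $p,q\in\mathbb C_J$, apply at each coordinate $i\in\operatorname{dom}(p)\cap\operatorname{dom}(q)$ the transposition of $\omega$ that exchanges $p(i)$ and $q(i)$. This is an automorphism $\rho$ of $\mathbb C_J$ with $\rho(p)$ compatible with $q$. Automorphisms fix check names, so there cannot be $p\Vdash\psi(\check w)$ and $q\Vdash\neg\psi(\check w)$; hence the trivial condition decides $\psi(\check w)$. If $y(n)=m\Leftrightarrow W[H]\models\psi(n,m,w)$ with $w\in W$, then $y=\{(n,m):\ \Vdash\psi(\check n,\check m,\check w)\}\in W$.
\end{proof}

\section{One level down: a Cohen real over $L$}\label{sec:warmup}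

The whole pattern of Theorem~\ref{thm:main} is visible one level lower, where $L$ itself can serve as $M$.

\begin{proposition}\label{prop:warmup}
Let $c$ be Cohen over $L$. In $L[c]$, lightface $\Sigma^1_2$-uniformization holds, and $\mathbb R\setminus L$ is a nonempty $\Pi^1_2$ set with no ordinal-definable element, so that lightface $\Sigma^1_k$-uniformization fails for every $k\ge3$.
\end{proposition}

\begin{proof}
Work in $L[c]$. Let $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_1$, and merge $y$ and $z$ into one real: $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$. If $x\in\operatorname{dom}(R)$, the $\Sigma^1_2$ statement $\exists v\,S'(x,v)$ holds in $L[x]$ by Shoenfield absoluteness, and a witness in $L[x]$ is a witness in $L[c]$. Let $v(x)$ be the $<_{L[x]}$-least real $v\in L[x]$ with $S'(x,v)$, and $f(x)=(v(x))_0$. Then $f$ uniformizes $R$, and $f(x)=y$ if and only if there are a countable limit $\delta>\omega$ and a real $v\in L_\delta[x]$ such that $(v)_0=y$, $S'(x,v)$, and $\neg S'(x,w)$ for all reals $w\in L_\delta[x]$ with $w<_{L[x]}v$. As $S'$ is $\Delta_1(HC)$, this is $\Sigma_1(HC)$, that is, $\Sigma^1_2$.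

A real $y$ is in $L$ if and only if $\exists\delta<\omega_1\,(y\in L_\delta)$, which is $\Sigma_1(HC)$. So $\mathbb R\setminus L$ is $\Pi^1_2$; it contains $c$, and it has no ordinal-definable element by Lemma~\ref{lem:cohen}(iii). Since $\Pi^1_2\subseteq\Sigma^1_k$ for $k\ge3$, Lemma~\ref{lem:light}(ii) finishes the proof.
\end{proof}

The positive half used a supply of candidates, $\mathbb R\cap L[x]$, that is \emph{rich} (it contains a witness whenever there is one) and \emph{definably enumerated}. The negative half used that the reals of the ground model form a projective set, and that Cohen forcing is homogeneous. To move everything up by one level we must handle a $\Pi^1_2$ matrix $S'$, and for this $L$ is not rich enough: if $S'(x,v)$ says $v\notin L$, then in $L[c]$ the section at $x=0$ is nonempty and misses $L[0]=L$.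

So we enlarge the ground model to a model $M$ that already contains many Cohen reals. The hope is that a witness which comes from the new Cohen real $c$ can be imitated with an old Cohen real $e\in M$ in place of $c$, so that the candidates $\bigcup_{b\in\mathbb R\cap M}\mathbb R\cap L[b\oplus x]$ are rich. But $M$ is no longer canonical, and we must make its reals definably enumerated by forcing, in a way that survives the passage to $N$. We construct $M$ and a sequence $\langle x_\alpha:\alpha<\omega_1\rangle\in M$ with $\omega_1^N=\omega_1^L$ and the following properties.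
\begin{enumerate}
\item[(A)] $\mathbb R\cap M=\{x_\alpha:\alpha<\omega_1\}$.
\item[(B)] For every $a\in\mathbb R\cap M$ there is $e\in\mathbb R\cap M$ that is Cohen over $L[a]$.
\item[(C)] There is a formula $\Phi$, which is $\Pi_1$ over $HC^N$, such that in $N$: $x=x_\alpha$ if and only if $\exists r\,\Phi(\alpha,x,r)$.
\end{enumerate}
Sections~\ref{sec:trees}--\ref{sec:coding} establish (A)--(C). Sections~\ref{sec:witness}--\ref{sec:bold} use nothing else about $M$.

\section{Independent Suslin trees in $L$}\label{sec:trees}

For (C) we need a certificate $r$ for the statement ``$x=x_\alpha$'' that can be added by forcing when the statement is true and is never added by accident when it is false. A cofinal branch through a Suslin tree is such a certificate: forcing with the tree adds one, and none exists as long as the tree stays ccc. We need $\aleph_1$ many trees, independent in the sense that forcing with some of them leaves the others ccc, and simply definable so that (C) has the right complexity.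

Work in $L$. Put $Lev(\beta)=\{\omega\beta+k:k<\omega\}$. For every $\zeta<\omega_1$ we define a tree order $<_\zeta$ on $\omega_1$ whose $\beta$-th level is $Lev(\beta)$, by simultaneous recursion on the levels, maintaining that
\begin{equation}\label{eq:ext}
\text{every node has a $<_\zeta$-extension on every higher level.}
\end{equation}
The $\zeta$-th tree does not branch up to level $\zeta$, so that at each level only countably many trees require a decision. For $\beta<\omega_1$ let $\mathcal T_\beta=\langle{<_\zeta}\restriction\omega\beta:\zeta<\beta\rangle$.
\begin{enumerate}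
\item[(T1)] For $\beta\le\zeta$, the $<_\zeta$-predecessors of $\omega\beta+k$ are the $\omega\beta'+k$ with $\beta'<\beta$.
\item[(T2)] For $\beta\ge\zeta$, the node $\omega(\beta+1)+\langle k,j\rangle$ is an immediate $<_\zeta$-successor of $\omega\beta+k$, for all $k,j<\omega$.
\item[(T3)] For limit $\delta>\zeta$, the node $\omega\delta+k$ is put above exactly the elements of the branch $b^\delta_{\zeta,e_\delta(k)}$ defined next.
\end{enumerate}

At a limit level $\delta$ we have to choose, for every $\zeta<\delta$ and every node $s<\omega\delta$, a cofinal branch of $(\omega\delta,<_\zeta)$ through $s$. To kill uncountable antichains in products, the branches should jointly pass above every ``relevant'' maximal antichain of the part constructed so far. We therefore choose all of them at once, generically over a countable model that contains all relevant antichains.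

Let $\gamma(\delta)$ be the least $\gamma$ such that $\mathcal T_\delta\in L_\gamma$ and $L_\gamma\models\mathsf{ZF}^-+{}$``$\delta$ is countable''. It exists and is countable: a countable $X\prec L_{\omega_1}$ with $\delta,\mathcal T_\delta\in X$ is transitive, because each of its elements is enumerated by a function on $\omega$ in $X$, and so $X$ is some $L_\gamma$ by condensation. Let $\mathbb S_\delta$ be the set of finite partial functions $q$ from $\delta\times\omega\delta$ to $\omega\delta$ with $q(\zeta,s)\ge_\zeta s$ on $\operatorname{dom}(q)$, where $q'\le q$ if and only if $\operatorname{dom}(q')\supseteq\operatorname{dom}(q)$ and $q'(\zeta,s)\ge_\zeta q(\zeta,s)$ on $\operatorname{dom}(q)$. The value $q(\zeta,s)$ is a promise that the branch for $(\zeta,s)$ passes through this node. Let $K_\delta$ be the $<_L$-least filter on $\mathbb S_\delta$ that meets all dense subsets of $\mathbb S_\delta$ in $L_{\gamma(\delta)}$; it exists because $L_{\gamma(\delta)}$ is countable. Let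
\[
b^\delta_{\zeta,s}=\{t:\exists q\in K_\delta\ ((\zeta,s)\in\operatorname{dom}(q)\wedge t\le_\zeta q(\zeta,s))\},
\]
and let $e_\delta:\omega\to\omega\delta$ be the $<_L$-least bijection. The set $b^\delta_{\zeta,s}$ is a downward closed chain because $K_\delta$ is a filter. For each $\beta<\delta$, the $q$ with $(\zeta,s)\in\operatorname{dom}(q)$ and $q(\zeta,s)$ on a level $\ge\beta$ form a set in $L_{\gamma(\delta)}$ that is dense by \eqref{eq:ext} below level $\delta$. So $b^\delta_{\zeta,s}$ contains $s$ and meets every level below $\delta$, and (T3) defines a level of a tree. Property \eqref{eq:ext} is preserved: under (T1) and (T2) every node of a level has an extension on the next one, at limit levels $\le\zeta$ the nodes continue their columns, and under (T3) the node $s=e_\delta(k)$ lies below $\omega\delta+k$. By (T2), for $\beta\ge\zeta$ every node of $Lev(\beta)$ has infinitely many immediate $<_\zeta$-successors.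

\begin{lemma}\label{lem:treedef}
The relation $\eta<_\zeta\eta'$ is $\Delta_1$ over $L_{\omega_1}$.
\end{lemma}

\begin{proof}
The sequence $\mathcal T_{\beta+1}$ is computed from $\mathcal T_\beta$ by (T1) for $\zeta=\beta$ and by (T2) or (T3) for $\zeta<\beta$; at limits one takes unions. The objects $\gamma(\delta)$, $K_\delta$, $e_\delta$ lie in $L_{\omega_1}$, and each is the least ordinal, or the $<_L$-least set, with a property that is $\Delta_1$ over $L_{\omega_1}$ in $\mathcal T_\delta$. The map sending $y\in L_{\omega_1}$ to the set of its $<_L$-predecessors is $\Sigma_1$, so ``least'' is a bounded quantifier. Thus the step function of the recursion is $\Sigma_1$, and so is $\beta\mapsto\mathcal T_\beta$: $y=\mathcal T_\beta$ if and only if some function on $\beta+1$ obeys the step function everywhere and has value $y$ at $\beta$. Finally $\eta<_\zeta\eta'$ holds (fails) if and only if there is $\beta>\zeta$ with $\eta,\eta'<\omega\beta$ and $(\eta,\eta')\in\mathcal T_\beta(\zeta)$ (respectively $\notin\mathcal T_\beta(\zeta)$).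
\end{proof}

Let $T_\zeta$ be the forcing $(\omega_1,\ge_\zeta)$: higher nodes are stronger, and two nodes are compatible if and only if they are comparable. For $E\subseteq\omega_1$, in $L$ or in an extension, let $T_E$ be the FS product of the $T_\zeta$, $\zeta\in E$: conditions are finite partial functions $u$ from $E$ to $\omega_1$, and $u'\le u$ if and only if $\operatorname{dom}(u')\supseteq\operatorname{dom}(u)$ and $u'(\zeta)\ge_\zeta u(\zeta)$ on $\operatorname{dom}(u)$. For disjoint $E,F$ we have $T_E\times T_F\cong T_{E\cup F}$. For finite $E$ the total functions on $E$ are dense in $T_E$, so the ccc can be tested on them. A \emph{cofinal branch} of $T_\zeta$ is a chain that meets every level. By \eqref{eq:ext}, a generic filter $g\subseteq T_E$ yields for each $\zeta\in E$ the cofinal branch $b_\zeta=\{t:\exists u\in g\ (\zeta\in\operatorname{dom}(u)\wedge t\le_\zeta u(\zeta))\}$.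

\begin{lemma}\label{lem:free}
In $L$, the poset $T_E$ is ccc for every finite $E\subseteq\omega_1$.
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_n$ be the distinct elements of $E$, identify total conditions with elements of $\omega_1^n$, and let $A\subseteq\omega_1^n$ be a maximal antichain. Let $X\prec L_{\omega_2}$ be countable with $E$, $A$, $\langle<_\zeta:\zeta<\omega_1\rangle\in X$, and let $\delta=X\cap\omega_1$. Then $\delta$ is a limit ordinal, $\omega\delta=\delta$ and $E\subseteq\delta$. Let $L_{\bar\gamma}$ be the collapse of $X$. The collapse fixes ordinals below $\delta$ and sends $\omega_1$ to $\delta$, $A$ to $\bar A=A\cap\delta^n$, and the sequence of trees to $\mathcal T_\delta$. By elementarity, every element of $\delta^n$ has a common extension in $\delta^n$ with some element of $\bar A$. Since $\delta$ is uncountable in $L_{\bar\gamma}$ and countable in $L_{\gamma(\delta)}$, we have $\bar\gamma<\gamma(\delta)$, and so $\bar A\in L_{\gamma(\delta)}$. This is the purpose of the definition of $\gamma(\delta)$.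

We claim that every $(\eta_1,\dots,\eta_n)$ with all $\eta_i$ on levels $\ge\delta$ extends an element of $\bar A$. Passing to predecessors, assume $\eta_i=\omega\delta+k_i$, and let $s_i=e_\delta(k_i)$. Let $\Delta$ be the set of $q\in\mathbb S_\delta$ such that all $(\zeta_i,s_i)$ are in $\operatorname{dom}(q)$ and $(q(\zeta_i,s_i))_{i\le n}$ extends an element of $\bar A$. Then $\Delta\in L_{\gamma(\delta)}$, and $\Delta$ is dense. Indeed, given $q$, first extend it so that all $(\zeta_i,s_i)$ are in its domain; then take a common extension $(t_i)_{i\le n}\in\delta^n$ of $(q(\zeta_i,s_i))_{i\le n}$ and an element of $\bar A$, and change the value at $(\zeta_i,s_i)$ to $t_i$. This is possible because the pairs $(\zeta_i,s_i)$ are distinct. Let $q\in K_\delta\cap\Delta$. As $\zeta_i<\delta$, rule (T3) gives $q(\zeta_i,s_i)<_{\zeta_i}\eta_i$ for all $i$, which proves the claim.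

By \eqref{eq:ext} every total condition has an extension on levels $\ge\delta$, so it is compatible with an element of $\bar A$. As $A\supseteq\bar A$ is an antichain, $A=\bar A$ is countable.
\end{proof}

\begin{remark}\label{rem:square}
The indices must be distinct: $T_\zeta\times T_\zeta$ is not ccc. For each node $t$ on a level $\ge\zeta$ pick two immediate successors $t^0\ne t^1$. If $(t^0,t^1)$ and $(s^0,s^1)$ are compatible and $t$ lies on a lower level than $s$, then $t^0,t^1\le_\zeta s$, which is impossible; if they lie on the same level, then $t^0=s^0$ and $t=s$. So the pairs $(t^0,t^1)$ form an uncountable antichain.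
\end{remark}

\begin{lemma}\label{lem:nobranch}
In any outer model of $L$ with the same $\omega_1$: if $T_\zeta$ is ccc, then it has no cofinal branch.
\end{lemma}

\begin{proof}
Let $b$ be a cofinal branch, with node $b(\beta)$ on level $\beta$. For $\beta\ge\zeta$ choose an immediate successor $t_\beta\ne b(\beta+1)$ of $b(\beta)$. For $\zeta\le\beta<\beta'$, the predecessor of $t_{\beta'}$ on level $\beta+1\le\beta'$ is $b(\beta+1)\ne t_\beta$. So $\{t_\beta:\zeta\le\beta<\omega_1\}$ is an uncountable antichain.
\end{proof}

\section{The model $M$}\label{sec:M}

\subsection*{Writing a real into a block of trees}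
The $\alpha$-th \emph{block} is the interval $[\omega\alpha,\omega\alpha+\omega)$. We view the trees with index in this block as an $\omega\times\omega$ array, with $T_{\omega\alpha+\langle n,m\rangle}$ in row $n$ and column $m$. The graph of a real $x$ selects one tree from each row:
\[
D(\alpha,x)=\{\omega\alpha+\langle n,x(n)\rangle:n<\omega\}.
\]
To record that $x$ is the $\alpha$-th real, we add branches to the trees $T_\zeta$, $\zeta\in D(\alpha,x)$, and to no other tree of the block. If $x'\ne x$, say $x'(n)\ne x(n)$, then $D(\alpha,x')$ contains the index in row $n$ and column $x'(n)$, and the corresponding tree is never forced with.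

\subsection*{Writing the branches into a real}
A branch is a subset of $\omega_1$, so ``there is a branch'' is not a projective quantifier. Almost disjoint coding turns countably many branches into one real. In $L$ let $\langle z_\xi:\xi<\omega_1\rangle$ be the $<_L$-increasing enumeration of $\mathbb R\cap L$, fix a recursive bijection of $\omega^{<\omega}$ with $\omega$, and for $n<\omega$, $\xi<\omega_1$ let $a_{n,\xi}\subseteq\omega$ be the set of codes of the finite initial segments of $z_{\omega\xi+n}$. Distinct reals have only finitely many common initial segments, so the $a_\nu$, $\nu\in\omega\times\omega_1$, are infinite sets with pairwise finite intersections. The relation $k\in a_{n,\xi}$ is $\Delta_1$ over $L_{\omega_1}$, since $z=z_\xi$ if and only if $z$ is the $\xi$-th real of $L_\delta$ for some limit $\delta>\omega$.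

For $B\subseteq\omega\times\omega_1$ let $\mathbb A(B)$ consist of the pairs $(s,F)\in[\omega]^{<\omega}\times[B]^{<\omega}$, where $(s',F')\le(s,F)$ if and only if $s'\supseteq s$, $F'\supseteq F$ and $(s'\setminus s)\cap a_\nu=\emptyset$ for all $\nu\in F$. Conditions $(s,F_1),\dots,(s,F_l)$ have the common extension $(s,\bigcup_iF_i)$, so $\mathbb A(B)$ is $\sigma$-centered. Let $r$ be the union of the first coordinates of a generic filter. Then for all $\nu\in\omega\times\omega_1$
\begin{equation}\label{eq:ad}
r\cap a_\nu\text{ is finite}\iff\nu\in B.
\end{equation}
If $\nu\in B$, then by density some $(s,F)$ in the filter has $\nu\in F$, and $r\cap a_\nu\subseteq s$. If $\nu\notin B$, then for any $(s,F)$ the set $a_\nu\setminus\bigcup_{\nu'\in F}a_{\nu'}$ is infinite, so arbitrarily large elements of $a_\nu$ can be added to $s$.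

\subsection*{The iteration}
In $L$ let $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta\rangle$ be an FS iteration of length $\omega_1$, where $\dot x_\beta$ is a $\mathbb P_\beta$-name for a real, given by a bookkeeping specified below, and in $L[G_\beta]$, with $x_\beta=\dot x_\beta^{G_\beta}$ and $D_\beta=D(\beta,x_\beta)$,
\[
\mathbb Q_\beta=(\mathbb C\times T_{D_\beta})*\mathbb A(\dot B_\beta),\qquad B_\beta=\{(n,\xi):\xi\in b_{\omega\beta+\langle n,x_\beta(n)\rangle}\}.
\]
Here $b_\zeta$, $\zeta\in D_\beta$, are the generic cofinal branches. The factor $\mathbb C$ is there for property (B). We regard $\mathbb P_\alpha$ as the set of conditions of $\mathbb P_\beta$ with support in $\alpha$, for $\alpha\le\beta$, and write $\mathbb P_\beta{\downarrow}p=\{q\in\mathbb P_\beta:q\le p\}$.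

We must show that the iteration is ccc and that unused trees stay ccc. Two features shape the induction. Which trees are used depends on the generic filter, so the statement is local, below a condition $p$. And to see that $T_\zeta$ survives the forcing $T_{D_\beta}$ we need $T_{\{\zeta\}\cup F}$ to be ccc in $L[G_\beta]$ for finite $F\subseteq D_\beta$, so the statement must cover finite sets of trees.

\begin{lemma}\label{lem:pres}
Let $\beta\le\omega_1$, $p\in\mathbb P_\beta$, and let $E\subseteq\omega_1$ be finite. Suppose $p\restriction\alpha\Vdash E\cap\dot D_\alpha=\emptyset$ for all $\alpha<\beta$. Then $(\mathbb P_\beta{\downarrow}p)\times T_E$ is ccc. In particular $\mathbb P_\beta$ is ccc. This holds for every choice of the names $\dot x_\alpha$.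
\end{lemma}

\begin{proof}
The special case is $E=\emptyset$, $p=1$. We argue by induction on $\beta$, for all $p$ and $E$ simultaneously. The case $\beta=0$ is Lemma~\ref{lem:free}.

\emph{From $\beta$ to $\beta+1$.} Let $p\in\mathbb P_{\beta+1}$, let $G_\beta\ni p\restriction\beta$ be generic, and work in $L[G_\beta]$. Let $F\subseteq D_\beta$ be finite. Then $E\cup F$ is a finite set of ordinals, hence in $L$. As $F$ lies in block $\beta$ and $\dot D_\alpha$ is forced to lie in block $\alpha$, we have $p\restriction\alpha\Vdash(E\cup F)\cap\dot D_\alpha=\emptyset$ for $\alpha<\beta$. By the induction hypothesis for $p\restriction\beta$ and $E\cup F$, and by (F3), $T_{E\cup F}$ is ccc in $L[G_\beta]$. The same holds for $E'\cup F$ with $E'\subseteq E$. These are all finite subproducts of $T_{E\cup D_\beta}$, which is therefore ccc by (F2). By the hypothesis for $\alpha=\beta$ we have $E\cap D_\beta=\emptyset$, so $T_{D_\beta}\times T_E\cong T_{E\cup D_\beta}$, and $(\mathbb C\times T_{D_\beta})\times T_E$ is ccc by (F1). By (F3), $\mathbb C\times T_{D_\beta}$ is ccc and forces that $T_E$ is ccc; by (F1) it forces that $\mathbb A(\dot B_\beta)\times T_E$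 is ccc. By (F4), $(\mathbb C\times T_{D_\beta})*(\mathbb A(\dot B_\beta)\times\check T_E)$ is ccc. This poset contains $\mathbb Q_\beta\times T_E$ as a dense subset (extend the first coordinate to decide the $T_E$-coordinate), so $\mathbb Q_\beta\times T_E$ is ccc in $L[G_\beta]$.

Back in $L$, the poset $\mathbb P_\beta{\downarrow}(p\restriction\beta)$ is ccc by the induction hypothesis, so $(\mathbb P_\beta{\downarrow}(p\restriction\beta))*(\dot{\mathbb Q}_\beta\times\check T_E)$ is ccc by (F4). Map $(q,u)\in(\mathbb P_{\beta+1}{\downarrow}p)\times T_E$ to $(q\restriction\beta,(q(\beta),\check u))$. If two images have a common extension, we extend it to decide its $T_E$-coordinate and obtain a common extension of the two original conditions. So antichains are mapped injectively to antichains, and the claim follows.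

\emph{$\beta$ limit.} Let $(q_i,u_i)$, $i<\omega_1$, be conditions with $q_i\le p$. Thinning out, we may assume that the supports of the $q_i$ form a $\Delta$-system with root contained in some $\alpha<\beta$. By the induction hypothesis for $p\restriction\alpha$ and $E$ there are $i\ne j$ and $(q,u)\in\mathbb P_\alpha\times T_E$ below $(q_i\restriction\alpha,u_i)$ and $(q_j\restriction\alpha,u_j)$. The supports of $q_i$ and $q_j$ are disjoint in $[\alpha,\beta)$. Let $q'$ agree with $q$ below $\alpha$, with $q_i$ on $\operatorname{supp}(q_i)\setminus\alpha$, with $q_j$ on $\operatorname{supp}(q_j)\setminus\alpha$, and be trivial elsewhere. Then $(q',u)$ extends $(q_i,u_i)$ and $(q_j,u_j)$.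
\end{proof}

The hypothesis on $E$ cannot be dropped: if $\zeta\in E\cap D_\alpha$, then stage $\alpha$ adds a cofinal branch to $T_\zeta$, which is then not ccc by Lemma~\ref{lem:nobranch}. In the proof it is the hypothesis that keeps the product $T_\zeta\times T_\zeta$ of Remark~\ref{rem:square} from appearing.

\subsection*{Bookkeeping}
To list all names for reals in $\omega_1$ steps we need small dense sets. Let $Z\in L$ be the set of objects $((c,u),(s,F)^\vee)$, where $c\in\mathbb C$, $u$ is a finite partial function from $\omega_1$ to $\omega_1$, $s\in[\omega]^{<\omega}$, $F\in[\omega\times\omega_1]^{<\omega}$, and $(s,F)^\vee$ is the check name of $(s,F)$. Let $\mathbb P^*_\beta$ be the set of $p\in\mathbb P_\beta$ such that $p(\alpha)$ is the check name of an element of $Z$ for every $\alpha$ in the support of $p$. Then $|\mathbb P^*_\beta|\le\aleph_1$, and $\mathbb P^*_\beta$ is dense in $\mathbb P_\beta$, by induction on $\beta$. At limits, the support of a condition is bounded below $\beta$. Let $p\in\mathbb P_{\beta+1}$. In $L[G_\beta]$ every condition of $\mathbb Q_\beta$ has an extension in $Z$: extend the $(\mathbb C\times T_{D_\beta})$-part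 to decide the $\mathbb A(\dot B_\beta)$-part. So there are $q\le p\restriction\beta$ and $w\in Z$ with $q\Vdash\check w\in\dot{\mathbb Q}_\beta\wedge\check w\le p(\beta)$. Extend $q$ to $q^*\in\mathbb P^*_\beta$ and append $\check w$.

Fix a surjection $\pi=(\pi_0,\pi_1):\omega_1\to\omega_1\times\omega_1$ with $\pi_0(\beta)\le\beta$. Once $\mathbb P_\gamma$ is defined, it is ccc by Lemma~\ref{lem:pres}; since $L\models\mathsf{CH}$, there are at most $\aleph_1^{\aleph_0}=\aleph_1$ nice names for reals built from conditions in $\mathbb P^*_\gamma$, and we list them, with repetitions allowed, as $\langle\tau_{\gamma,i}:i<\omega_1\rangle$. Let $\dot x_\beta=\tau_{\pi_0(\beta),\pi_1(\beta)}$, which is available at stage $\beta$ because $\pi_0(\beta)\le\beta$. Put $\mathbb P=\mathbb P_{\omega_1}$, and let $G$, $M$, $\kappa$, $H$, $N$ be as in Theorem~\ref{thm:main}. Both forcings are ccc, so $\omega_1^N=\omega_1^L$; we write $\omega_1$ for this ordinal.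

\begin{lemma}\label{lem:AB}
Properties (A) and (B) hold.
\end{lemma}

\begin{proof}
A nice $\mathbb P$-name for a real involves countably many conditions with finite supports, so every real $a\in M$ lies in $L[G_\gamma]$ for some $\gamma<\omega_1$. Then $a=\tau_{\gamma,i}^{G_\gamma}$ for some $i$, and $a=x_\beta$ for $\beta$ with $\pi(\beta)=(\gamma,i)$. The $\mathbb C$-part of stage $\gamma$ is a Cohen real over $L[G_\gamma]\supseteq L[a]$.
\end{proof}

\section{The enumeration is $\Sigma^1_3$ in $N$}\label{sec:coding}

The certificate $r$ for ``$x=x_\alpha$'' should code, in the sense of \eqref{eq:ad}, a cofinal branch through each tree selected by $x$ in block $\alpha$. Let $\Phi(\alpha,x,r)$ say: $\alpha<\omega_1$, $x\in\omega^\omega$, $r\subseteq\omega$, and for all $n<\omega$, with $\zeta=\omega\alpha+\langle n,x(n)\rangle$: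
\begin{enumerate}
\item[(i)] for all $\beta<\omega_1$ there is $k<\omega$ such that $r\cap a_{n,\omega\beta+k}$ is finite;
\item[(ii)] for all $\xi,\xi'<\omega_1$, if $r\cap a_{n,\xi}$ and $r\cap a_{n,\xi'}$ are finite, then $\xi$ and $\xi'$ are $\le_\zeta$-comparable.
\end{enumerate}
So (i) and (ii) say that $\{\xi:r\cap a_{n,\xi}\text{ is finite}\}$ is a cofinal branch of $T_\zeta$.

\begin{lemma}\label{lem:C}
Property (C) holds: $\Phi$ is $\Pi_1$ over $HC^N$, and in $N$, $\exists r\,\Phi(\alpha,x,r)$ if and only if $x=x_\alpha$.
\end{lemma}

\begin{proof}
\emph{Complexity.} If $\varphi$ is $\Sigma_1$ and $\vec\xi$ are countable ordinals, then $L_{\omega_1}\models\varphi(\vec\xi)$ if and only if $L_\delta\models\varphi(\vec\xi)$ for some $\delta<\omega_1$. Since $\omega_1^N=\omega_1^L$, the quantifier over $\delta$ ranges over the ordinals of $HC^N$, so the relation is $\Sigma_1$ over $HC^N$. Applying this to the relations $\eta<_\zeta\eta'$ (Lemma~\ref{lem:treedef}) and $k\in a_{n,\xi}$ and to their negations, we see that both are $\Delta_1$ over $HC^N$. ``$r\cap a_{n,\xi}$ is finite'' adds only number quantifiers. The only unbounded quantifiers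 left in $\Phi$ are the universal ones over $\beta,\xi,\xi'$.

\emph{True statements have certificates.} Let $r_\alpha$ be the $\mathbb A(B_\alpha)$-generic real of stage $\alpha$. By \eqref{eq:ad}, $\{\xi:r_\alpha\cap a_{n,\xi}\text{ is finite}\}=b_{\omega\alpha+\langle n,x_\alpha(n)\rangle}$, and the left side is the same in every outer model. So $\Phi(\alpha,x_\alpha,r_\alpha)$ holds in $N$.

\emph{False statements have none.} Let $\Phi(\alpha,x,r)$ hold in $N$ and suppose $m:=x(n)\ne x_\alpha(n)$. Put $\zeta=\omega\alpha+\langle n,m\rangle$. Then $T_\zeta$ has a cofinal branch in $N$. As $\dot x_\alpha$ is a $\mathbb P_\alpha$-name, some $p\in G$ with support in $\alpha$ forces $\dot x_\alpha(n)\ne m$. Then $p\restriction\alpha\Vdash\zeta\notin\dot D_\alpha$, and for $\alpha'\ne\alpha$ the set $\dot D_{\alpha'}$ is forced to lie in another block. By Lemma~\ref{lem:pres} with $\beta=\omega_1$ and $E=\{\zeta\}$, and by (F3), $T_\zeta$ is ccc in $M$. Since $\mathbb C_\kappa$ is Knaster, $\mathbb C_\kappa\times T_\zeta$ is ccc in $M$ by (F1), so $T_\zeta$ is ccc in $N$ by (F3). This contradicts Lemma~\ref{lem:nobranch}.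
\end{proof}

\section{Witnesses for $\Pi^1_2$ relations}\label{sec:witness}

\subsection*{The candidates}
Work in $N$. For a real $x$ let
\[
\mathcal R(x)=\bigcup_{b\in\mathbb R\cap M}\mathbb R\cap L[b\oplus x].
\]
This set replaces $\mathbb R\cap L[x]$ of Proposition~\ref{prop:warmup}. An element of $\mathcal R(x)$ is determined by $b$ and by its position in the canonical wellorder of $L[b\oplus x]$. Both data can be packed into a single real of $M$, so that the enumeration $\langle x_\alpha\rangle$ induces an enumeration of $\mathcal R(x)$.

For a real $u$ we have $L\subseteq L[u]\subseteq N$, so $\omega_1^{L[u]}=\omega_1$ and $\mathbb R\cap L[u]$ is uncountable. It is contained in $L_{\omega_1}[u]$, which is the union of the countable initial segments $L_\delta[u]$ of $<_{L[u]}$. Hence $\mathbb R\cap L[u]$ has order type $\omega_1$. For $\alpha<\omega_1$ let $h(\alpha,u)$ be its $\alpha$-th element, and for reals $t,x$ let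
\[
F(t,x)=\begin{cases}h(|(t)_1|,(t)_0\oplus x)&\text{if }(t)_1\in WO,\\ 0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:F}
In $N$:
\begin{enumerate}
\item[(i)] $F$ is total on $\mathbb R\times\mathbb R$ and has $\Delta_1(HC)$ graph.
\item[(ii)] $\mathcal R(x)=\{F(x_\alpha,x):\alpha<\omega_1\}$ for every real $x$.
\item[(iii)] If $c\in N$ is Cohen over $M$, then $\mathbb R\cap M[c]\subseteq\mathcal R(c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $y=h(\alpha,u)$ if and only if $y$ is the $\alpha$-th real of $L_\delta[u]$ for some countable limit $\delta>\omega$; this is $\Sigma_1(HC)$. The set $WO$ is $\Delta_1(HC)$, and $\alpha=|w|$ says that there is an isomorphism of the coded order with $\alpha$. So the graph of $F$ is $\Sigma_1(HC)$, and $\Delta_1(HC)$ by totality.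

(ii) $F(x_\alpha,x)\in L[(x_\alpha)_0\oplus x]$ and $(x_\alpha)_0\in M$. Conversely let $y=h(\xi,b\oplus x)$ with $b\in M$. As $\xi<\omega_1=\omega_1^L$, there is $w\in WO\cap L$ with $|w|=\xi$. Then $t=b\oplus w\in M$ and $y=F(t,x)$, and $t=x_\alpha$ for some $\alpha$ by (A).

(iii) This is Lemma~\ref{lem:cohen}(ii).
\end{proof}

\subsection*{Choosing the generic again}
Suppose $S'(x,v)$ holds, with $S'\in\Pi^1_2$. We shall see that $x=\sigma^c$, $v=\tau^c$ for names $\sigma,\tau$ in some $W=L[a]$, $a\in M$, and a real $c$ Cohen over $M$, and that some $p\subseteq c$ forces $S'(\sigma,\tau)$ over $W$. Any $\mathbb C$-generic filter $K$ over $W$ with $p\in K$ and $\sigma^K=x$ gives a new witness $\tau^K$. We want to build such a $K$ from $x$ and a real $e$ Cohen over $W[x]:=L[a\oplus x]$. Two cases can be done by hand.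

If $\sigma=\check x$ with $x\in W$, let $c'=p\cup e\restriction(\omega\setminus\operatorname{dom}(p))$. It is the image of $e$ under an automorphism of $\mathbb C$ as in the proof of Lemma~\ref{lem:cohen}(iii), so it is Cohen over $W$, and it extends $p$.

If $\sigma$ names the even half of the generic real, so $x=(c)_0$, let $e'$ be the finite modification of $e$ with $e'(n)=p(2n+1)$ whenever $2n+1\in\operatorname{dom}(p)$, and let $c'=x\oplus e'$. Under $\mathbb C\cong\mathbb C\times\mathbb C$, the real $x$ is Cohen over $W$ and $e'$ is Cohen over $W[x]$, so $c'$ is Cohen over $W$ by (F5); it extends $p$, and $\sigma^{c'}=x$.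

In both cases $e$ is used to move generically through the conditions that are consistent with ``$\sigma=x$''. In general, consistency is not just the absence of a direct contradiction. Let $\sigma$ name the real $n\mapsto c(n+2)$ if $c(0)\ne0$, and, if $c(0)=0$, the real that equals $c(n+2)$ for $n<c(1)$ and $0$ for $n\ge c(1)$. Suppose $c(0)=1$, so that $x=\sigma^c$ is not eventually zero. The condition $q=\{(0,0)\}$ forces $\sigma(n)\ne x(n)$ for no $n$. But every $q'\le q$ with $1\in\operatorname{dom}(q')$ forces $\sigma(n)=0$ for all $n\ge q'(1)$, which contradicts $x$; so $q$ belongs to no generic $K$ with $\sigma^K=x$. We remove such conditions by a transfinite derivative.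

\begin{lemma}\label{lem:regen}
Let $W=L[a]$ for a real $a$, let $\sigma\in W$ be a nice $\mathbb C$-name for a real, let $c$ be Cohen over $W$, $p\in\mathbb C$ with $p\subseteq c$, and $x=\sigma^c$. If $e$ is Cohen over $W[x]$, then $W[x][e]$ contains a filter $K$ that is $\mathbb C$-generic over $W$, with $p\in K$ and $\sigma^K=x$.
\end{lemma}

\begin{proof}
Let $\mathcal D\in W$ be the set of all dense subsets of $\mathbb C$ in $W$. The set of triples $(q,n,m)$ with $q\Vdash^W\sigma(n)\ne m$ is in $W$. So the following recursion can be carried out in $W[x]$:
\begin{align*}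
A_0&=\{q\in\mathbb C:\exists n\ \ q\Vdash^W\sigma(n)\ne x(n)\},\\
A_{\xi+1}&=A_\xi\cup\{q\in\mathbb C:\exists D\in\mathcal D\ \forall q'\in D\ (q'\le q\rightarrow q'\in A_\xi)\},
\end{align*}
with unions at limits. The sets $A_\xi$ are increasing subsets of a countable set, so $A_{\xi^*+1}=A_{\xi^*}$ for some $\xi^*$. Let $Q=\mathbb C\setminus A_{\xi^*}\in W[x]$. Since $Q\cap A_{\xi^*+1}=\emptyset$,
\begin{equation}\label{eq:Q}
\text{for all $q\in Q$ and $D\in\mathcal D$ there is $q'\le q$ with $q'\in D\cap Q$.}
\end{equation}

The original generic filter $g=\{q\in\mathbb C:q\subseteq c\}$ need not be in $W[x]$, but it shows that $p\in Q$: by induction on $\xi$, $g\cap A_\xi=\emptyset$. For $\xi=0$ this holds because $\sigma^c=x$. If $q\in g$ and $D\in\mathcal D$, then $\{q'\in D:q'\le q\}\in W$ is dense below $q$, so it has an element $q'\in g$, and $q'\notin A_\xi$ by induction. Hence $q\notin A_{\xi+1}$. Limits are immediate.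

Let $Q'=\{q\in Q:q\le p\}$, a countable poset in $W[x]$ that contains $p$, and enumerate it in $W[x]$ as $\{q_i:i<\omega\}$, with repetitions allowed. A finite or infinite sequence $s$ of natural numbers steers a descending sequence in $Q'$: $q^0(s)=p$, and for $k\in\operatorname{dom}(s)$, $q^{k+1}(s)=q_{s(k)}$ if $q_{s(k)}\le q^k(s)$, and $q^{k+1}(s)=q^k(s)$ otherwise. Put $q^k=q^k(e)$ and $K=\{q\in\mathbb C:\exists k\ q^k\le q\}$. This is a filter in $W[x][e]$ that contains $p$.

Let $D\in\mathcal D$. The set of $s\in\omega^{<\omega}$ with $q^{|s|}(s)\in D$ is in $W[x]$, and it is dense in $\mathbb C$: any condition extends to some $s\in\omega^k$; by \eqref{eq:Q} there is $i$ with $q_i\le q^k(s)$ and $q_i\in D$; and the sequence $s'$ obtained by appending $i$ to $s$ has $q^{k+1}(s')=q_i$. As $e$ is Cohen over $W[x]$, some $q^k$ is in $D$. So $K$ is $\mathbb C$-generic over $W$. Given $n$, apply this to the set $D$ of conditions that decide $\sigma(n)$: some $q^k$ forces $\sigma(n)=m$ for some $m$, and $m=x(n)$ because $q^k\notin A_0$. Hence $\sigma^K=x$.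
\end{proof}

\begin{proposition}\label{prop:witness}
Let $S'$ be a $\Pi^1_2$ relation and $x\in\mathbb R\cap N$, and suppose $N\models\exists v\,S'(x,v)$. Then in $N$, $S'(x,F(x_\alpha,x))$ holds for some $\alpha<\omega_1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:F}(ii) it suffices to find $b\in\mathbb R\cap M$ and $v'\in L[b\oplus x]$ with $N\models S'(x,v')$. Let $v\in N$ with $N\models S'(x,v)$. By Lemma~\ref{lem:cohen}(i) there is $c\in N$ Cohen over $M$ with $x,v\in M[c]$, and by Lemma~\ref{lem:cohen}(ii) there are $a\in\mathbb R\cap M$ and nice names $\sigma,\tau\in W:=L[a]$ with $x=\sigma^c$, $v=\tau^c$. The real $c$ is Cohen over $W\subseteq M$. By Shoenfield absoluteness $W[c]\models S'(x,v)$, so some $p\subseteq c$ forces $S'(\sigma,\tau)$ over $W$.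

By (B) choose $e\in\mathbb R\cap M$ Cohen over $W$. Although $e$ is chosen without reference to $x$, it is Cohen over $W[x]$: the real $c$ is Cohen over $M\supseteq W[e]$, so $(e,c)$ is $\mathbb C\times\mathbb C$-generic over $W$ by (F5), and by symmetry $e$ is Cohen over $W[c]\supseteq W[x]$.

Let $K\in W[x][e]$ be given by Lemma~\ref{lem:regen}, and put $v'=\tau^K$. Since $p\in K$ and $\sigma^K=x$, we have $W[K]\models S'(x,v')$, and by Shoenfield absoluteness $N\models S'(x,v')$. Finally $v'\in W[x][e]=L[(a\oplus e)\oplus x]$, and $b=a\oplus e\in M$.
\end{proof}

The bound $\Pi^1_2$ enters only through the two uses of Shoenfield absoluteness. It cannot be raised to $\Pi^1_3$: by Theorem~\ref{thm:main}(b) the relation $S'(x,v)\Leftrightarrow v\notin M$ is $\Pi^1_3$ with nonempty sections, while $\mathcal R(0)\subseteq M$. This is why the uniformization below stops at the third level.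

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The poset $\mathbb P$ is ccc by Lemma~\ref{lem:pres}. Work in $N$.

\begin{proof}[Proof of (a)]
Let $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_2$, and let $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$, a $\Pi^1_2$ relation with $\operatorname{dom}(S')=\operatorname{dom}(R)$. For $x\in\operatorname{dom}(R)$ let $\alpha(x)$ be the least $\alpha$ with $S'(x,F(x_\alpha,x))$, which exists by Proposition~\ref{prop:witness}, and let $f(x)=(F(x_{\alpha(x)},x))_0$. Then $f$ uniformizes $R$.

To verify that $\alpha$ is least we must know all $x_\beta$ with $\beta\le\alpha$, and knowing $x_\beta$ costs a $\Sigma_2(HC)$ statement. We therefore guess all these reals and their certificates with a single existential quantifier. We claim that $f(x)=y$ if and only if there are $\alpha<\omega_1$ and a sequence $\langle(t_\beta,r_\beta,v_\beta):\beta\le\alpha\rangle\in HC$ of triples of reals such that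
\begin{equation}\label{eq:graph}
\begin{split}
&\forall\beta\le\alpha\ [\Phi(\beta,t_\beta,r_\beta)\wedge v_\beta=F(t_\beta,x)]\\
&\qquad\wedge\ S'(x,v_\alpha)\ \wedge\ \forall\beta<\alpha\ \neg S'(x,v_\beta)\ \wedge\ (v_\alpha)_0=y.
\end{split}
\end{equation}
If $f(x)=y$, take $\alpha=\alpha(x)$, $t_\beta=x_\beta$, certificates $r_\beta$ from Lemma~\ref{lem:C}, and $v_\beta=F(x_\beta,x)$; a countable sequence of triples of reals is in $HC$. Conversely, \eqref{eq:graph} implies $t_\beta=x_\beta$ by Lemma~\ref{lem:C}, so $v_\beta=F(x_\beta,x)$, $\alpha=\alpha(x)$ and $y=f(x)$.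

Over $HC$, the formula $\Phi$ is $\Pi_1$, the graph of $F$ is $\Delta_1$, $S'$ is $\Pi_1$ and $\neg S'$ is $\Sigma_1$ by Lemma~\ref{lem:HC}, and the quantifiers over $\beta$ are bounded. So \eqref{eq:graph} is a conjunction of $\Pi_1$ and $\Sigma_1$ statements, and the graph of $f$ is $\Sigma_2(HC)$ without parameters. By Lemma~\ref{lem:HC} it is lightface $\Sigma^1_3$.
\end{proof}

\begin{proof}[Proof of (b)]
By (A) and Lemma~\ref{lem:C},
\[
\mathbb R\cap M=\{y:\exists\alpha<\omega_1\,\exists r\ \Phi(\alpha,y,r)\},
\]
which is $\Sigma_2(HC)$, hence lightface $\Sigma^1_3$. So $B=\mathbb R\setminus M$ is lightface $\Pi^1_3$. It is nonempty because $\kappa\ge1$, so that $N$ contains a real Cohen over $M$. Ordinals are parameters in $M$, so by Lemma~\ref{lem:cohen}(iii) every ordinal-definable real of $N$ is in $M$; thus $B$ has no ordinal-definable element. For $k\ge4$ the set $B$ is $\Sigma^1_k$, and lightface $\Sigma^1_k$-uniformization fails by Lemma~\ref{lem:light}(ii).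
\end{proof}

The two halves fit tightly: by (a) and Lemma~\ref{lem:light}(ii), the set $B$ is not $\Sigma^1_3$ in $N$.

\section{The boldface properties: proof of Theorem~\ref{thm:bold}}\label{sec:bold}

The dividing line is whether one real parameter $c$ makes every real of $N$ a candidate, that is, whether $\mathcal R(c)=\mathbb R$ for some $c$. If so, no absoluteness argument is needed to find witnesses among the candidates, and the least-index uniformization works at every level. If not, ``$y$ is not a candidate for $x$'' is a relation that defeats every parameter.

\begin{proof}[Proof of (c)]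
Let $1\le\kappa\le\omega$. By Lemma~\ref{lem:cohen}(i) with $I=\kappa$, $N=M[c]$ for a real $c$ Cohen over $M$. By Lemma~\ref{lem:F}(ii),(iii), every real of $N$ is $F(x_\alpha,c)$ for some $\alpha<\omega_1$.

Work in $N$. Let $k\ge3$, $m=k-1\ge2$, and let $R(x,y)\Leftrightarrow\exists z\,S(x,y,z)$ with $S\in\Pi^1_m(a)$. Then $S'(x,v)\Leftrightarrow S(x,(v)_0,(v)_1)$ is $\Pi_{m-1}(HC)$ in the parameter $a$, by Lemma~\ref{lem:HC}. For $x\in\operatorname{dom}(R)$ let $\alpha(x)$ be the least $\alpha$ with $S'(x,F(x_\alpha,c))$, and let $f(x)=(F(x_{\alpha(x)},c))_0$. Then $f$ uniformizes $R$, and its graph is described by \eqref{eq:graph} with $F(t_\beta,c)$ in place of $F(t_\beta,x)$, with the same verification. The first conjunct is $\Pi_1$, $S'(x,v_\alpha)$ is $\Pi_{m-1}$, and $\forall\beta<\alpha\,\neg S'(x,v_\beta)$ is $\Sigma_{m-1}$ by collection. Since $m\ge2$, the graph of $f$ is $\Sigma_m(HC)$ in the parameters $a,c$, hence $\boldsymbol{\Sigma}^1_k$. The lightface failure for $k\ge4$ is Theorem~\ref{thm:main}(b).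
\end{proof}

\begin{remark}
The hypothesis $\kappa\ge1$ is needed for Theorem~\ref{thm:main}(b) and for the failure of uniformization. The proof of Lemma~\ref{lem:C} also works for $N=M$, where every real is some $x_\alpha$. The argument for (c), with $v_\beta=t_\beta$ in place of $v_\beta=F(t_\beta,c)$, then needs no new parameter and gives lightface $\Sigma^1_k$-uniformization in $M$ for all $k\ge3$.
\end{remark}

\begin{proof}[Proof of (d)]
Let $\kappa\ge\omega_1$ and work in $N$. Let
\[
U(x,y)\iff\forall\alpha<\omega_1\ \ y\ne F(x_\alpha,x),
\]
so $U_x=\mathbb R\setminus\mathcal R(x)$ by Lemma~\ref{lem:F}(ii). By Lemma~\ref{lem:C}, $\neg U(x,y)$ holds if and only if $\exists\alpha\,\exists t\,\exists r\,(\Phi(\alpha,t,r)\wedge y=F(t,x))$. This is $\Sigma_2(HC)$, so $U$ is lightface $\Pi^1_3$.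

\emph{The sections are nonempty.} Given $x$, let $I\subseteq\kappa$ be countable in $M$ with $x\in M[H\restriction I]$, by Lemma~\ref{lem:cohen}(i). For $b\in\mathbb R\cap M$ we have $L[b\oplus x]\subseteq M[H\restriction I]$, so $\mathcal R(x)\subseteq M[H\restriction I]$. Since $\kappa\ge\omega_1$, there is $i\in\kappa\setminus I$. The real $n\mapsto(\bigcup H)(i,n)$ is Cohen over $M[H\restriction I]$ by (F5), so it is not in this model, and it belongs to $U_x$.

\emph{There is no definable uniformization.} Suppose $f$ uniformizes $U$ and is definable from reals and ordinals; merge the finitely many reals into one real $a$. By Lemma~\ref{lem:cohen}(i) there are a nonempty $I\subseteq\kappa$, countable in $M$, and $c$ Cohen over $M$ with $a\in M[H\restriction I]=M[c]$, and $N$ is the extension of $M[c]$ by the $\mathbb C_{\kappa\setminus I}$-generic filter $H\restriction(\kappa\setminus I)$. We evaluate $f$ at $c$, which lies in $\operatorname{dom}(f)=\mathbb R$. The real $y=f(c)$ is definable in $N$ from $a$, $c$ and ordinals, all in $M[c]$, so $y\in M[c]$ by Lemma~\ref{lem:cohen}(iii). By Lemma~\ref{lem:F}(iii), $y\in\mathcal R(c)$, that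 is, $\neg U(c,y)$. This contradicts $f\subseteq U$.

For $k\ge4$ the relation $U$ is $\Sigma^1_k$, and every $\boldsymbol{\Sigma}^1_k$ function is definable from a real, so $\boldsymbol{\Sigma}^1_k$-uniformization fails. Lightface $\Sigma^1_3$-uniformization holds by Theorem~\ref{thm:main}(a), and the boldface version follows by Lemma~\ref{lem:light}(i).
\end{proof}

\begin{thebibliography}{1}

\bibitem{Hoffelner}
Stefan Hoffelner, \emph{On $\boldsymbol{\Sigma}^1_3$- and $\Sigma^1_4$-uniformization}, arXiv:2604.19360 (2026).

\end{thebibliography}
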